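# Involution matchings in 0-rectangular bands and finite regular semigroups

## A ten-element semigroup with a three-cycle of inverses

Take nine symbols $(i,\lambda)$ with $i,\lambda\in\{1,2,3\}$, add a zero element $0$, and multiply by
$$(i,\lambda)(j,\mu)=\begin{cases}(i,\mu)&\text{if } j\neq\lambda,\\ 0&\text{if } j=\lambda.\end{cases}$$
The product is associative: under either bracketing, $(i,\lambda)(j,\mu)(k,\nu)$ equals $(i,\nu)$ when $j\ne\lambda$ and $k\neq\mu$, and $0$ otherwise. If one factor is $0$, both bracketings give $0$.

Recall that $b$ is an inverse of $a$ if $aba=a$ and $bab=b$, and that $V(a)$ denotes the set of inverses of $a$. Here $(i,\lambda)(j,\mu)(i,\lambda)$ is nonzero exactly when $j\neq\lambda$ and $i\neq\mu$, and then it equals $(i,\lambda)$. The condition for $bab=b$ is the same pair of inequalities. So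
$$V\big((i,\lambda)\big)=\{(j,\mu): j\ne\lambda,\ \mu\neq i\}.$$
For example, $V((1,1))=\{(2,2),(2,3),(3,2),(3,3)\}$ and $V((1,2))=\{(1,2),(1,3),(3,2),(3,3)\}$. The six elements $(i,\lambda)$ with $i\neq\lambda$ are idempotent and are inverses of themselves. The three diagonal elements are not, but any two different diagonal elements are inverses of each other.

Let us permute the semigroup so that every element goes to one of its inverses. Fix $0$ and the six idempotents, and send
$$(1,1)\mapsto(2,2)\mapsto(3,3)\mapsto(1,1).$$
This works, but it is not an involution, because the diagonal elements form a three-cycle. Can we do it with a permutation of order at most two? Inside the diagonal we cannot: three elements, none its own inverse, cannot be split into pairs. But if we give up one fixed idempotent we can: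
$$(1,1)\leftrightarrow(2,3),\qquad (2,2)\leftrightarrow(3,3),\qquad\text{everything else fixed.}$$
Check the first pair: $(2,3)\in V((1,1))$ was listed above. The remaining five nonzero elements $(1,2),(1,3),(2,1),(3,1),(3,2)$ are idempotent, so fixing them is allowed.

So in this semigroup an odd cycle could be repaired, by reaching outside the cycle. These notes ask whether such a repair always exists.

## Matchings by inverses

All semigroups are finite. A semigroup $S$ is **regular** if every $a\in S$ has some $x$ with $axa=a$. Then $xax$ is an inverse of $a$, so $V(a)\neq\emptyset$ for all $a$. The relation "$b\in V(a)$" is symmetric in $a$ and $b$.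

**Definition (matchings).** Let $S$ be a finite regular semigroup. A *permutation matching* of $S$ is a bijection $\phi:S\to S$ with $\phi(a)\in V(a)$ for every $a$. An *involution matching* is a permutation matching $\phi$ with $\phi^2=\mathrm{id}_S$. Fixed points are allowed.

For example, in a finite group $V(a)=\{a^{-1}\}$, so $a\mapsto a^{-1}$ is the only permutation matching, and it is an involution matching.

**Definition (0-rectangular band).** A *0-rectangular band* is a completely $0$-simple semigroup whose $\mathscr H$-classes are trivial. Equivalently, it is a Rees matrix semigroup $\mathcal M^0(\{1\};I,\Lambda;P)$. Here $I,\Lambda$ are finite nonempty sets, and $P=(p_{\lambda i})$ is a $\Lambda\times I$ matrix over $\{0,1\}$ with no zero row and no zero column. The semigroup is $S=(I\times\Lambda)\cup\{0\}$, where $0$ is a zero element and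
$$(i,\lambda)(j,\mu)=\begin{cases}(i,\mu)&\text{if }p_{\lambda j}=1,\\0&\text{otherwise.}\end{cases}$$

The opening example is the case $I=\Lambda=\{1,2,3\}$ with $p_{\lambda i}=1$ exactly when $i\neq\lambda$. Throughout,
$$m=|I|,\qquad n=|\Lambda|,$$
and for a $0$-rectangular band we write $i\sim\lambda$ for $p_{\lambda i}=1$. We think of $\sim$ as a bipartite graph on $I\sqcup\Lambda$ and put $N(X)=\{\lambda: i\sim\lambda\text{ for some }i\in X\}$ for $X\subseteq I$. We call $\{i\}\times\Lambda$ row $i$ and $I\times\{\lambda\}$ column $\lambda$. The computation from the example gives, in general,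
$$(j,\mu)\in V\big((i,\lambda)\big)\iff j\sim\lambda\ \text{ and }\ i\sim\mu, \tag{1}$$
and $(i,\lambda)$ is idempotent iff $i\sim\lambda$. Also $V(0)=\{0\}$, since $b\in V(0)$ forces $b=b0b=0$.

Question 4 of Peter M. Higgins, "Finite regular semigroups with permutations that map elements to inverses", arXiv:2309.14170 (2023), asks: does there exist a $0$-rectangular band that has a permutation matching but no involution matching? The answer is no.

**Theorem A.** Every $0$-rectangular band that has a permutation matching has an involution matching.

We prove this first. The same combinatorial core then gives a theorem for all finite regular semigroups, Theorem B below.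

## What odd cycles do and do not obstruct

First, the hypothesis is not empty of content. Let $I=\{1,2\}$, $\Lambda=\{a,b,c\}$, $N(\{1\})=\{a\}$, $N(\{2\})=\Lambda$. By (1), an inverse of an element of row $1$ must lie in a column $\mu$ with $1\sim\mu$, that is, in column $a$. So the three elements of row $1$ have all their inverses in the two-element set $\{(1,a),(2,a)\}$, and there is no permutation matching.

Now suppose a permutation matching $\phi$ is given. The sensible first move is to repair its cycles one by one. Inverses are symmetric, so a cycle $a_1\to a_2\to\dots\to a_{2q}\to a_1$ of even length can be replaced by the swaps $a_1\leftrightarrow a_2$, $a_3\leftrightarrow a_4$, and so on. A cycle of odd length that contains an idempotent can also be repaired: fix the idempotent, and what is left of the cycle is a path with an even number of vertices, which we pair off consecutively. The approach stops at an odd cycle with no idempotent in it. The opening example contains one. Symmetry of the relation alone cannot help there: the relation "different from" on a set of three points is symmetric and admits a permutation sending each point to a related one, but no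 such involution. We must use the special shape of (1), in which the condition on the pair splits into one condition on $(j,\lambda)$ and one on $(i,\mu)$.

## Symmetric counts

Suppose $\psi$ is an involution of $I\times\Lambda$ that sends elements to inverses. Let $f_i(\lambda)$ be the row of $\psi(i,\lambda)$. By (1), $f_i(\lambda)\sim\lambda$. Moreover, $\psi$ interchanges the elements of row $i$ sent to row $j$ with the elements of row $j$ sent to row $i$, so $|f_i^{-1}(j)|=|f_j^{-1}(i)|$. The useful point is that these two properties of the family $(f_i)$ are also sufficient.

**Lemma 1.** Suppose that for each $i\in I$ there is a map $f_i:\Lambda\to I$ such that $f_i(\lambda)\sim\lambda$ for all $\lambda\in\Lambda$, and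
$$|f_i^{-1}(j)|=|f_j^{-1}(i)|\qquad\text{for all }i,j\in I. \tag{2}$$
Then there is a map $\psi:I\times\Lambda\to I\times\Lambda$ with $\psi^2=\mathrm{id}$ such that $\psi(i,\lambda)=(j,\mu)$ implies $j\sim\lambda$ and $i\sim\mu$.

*Proof.* Put $\Lambda_{ij}=f_i^{-1}(j)$. For fixed $i$ the sets $\Lambda_{ij}$ $(j\in I)$ partition $\Lambda$, and every $\lambda\in\Lambda_{ij}$ satisfies $j\sim\lambda$. By (2), for each pair $\{i,j\}$ with $i\neq j$ we can choose a bijection $\beta_{ij}:\Lambda_{ij}\to\Lambda_{ji}$ in one direction and let $\beta_{ji}=\beta_{ij}^{-1}$ be the one in the other direction. Put $\beta_{ii}=\mathrm{id}$. Define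
$$\psi(i,\lambda)=(j,\beta_{ij}(\lambda)),\qquad\text{where }j=f_i(\lambda),\text{ i.e. }\lambda\in\Lambda_{ij}.$$
Write $\mu=\beta_{ij}(\lambda)$. Then $j\sim\lambda$ because $\lambda\in\Lambda_{ij}$, and $i\sim\mu$ because $\mu\in\Lambda_{ji}$. Finally, since $\mu\in\Lambda_{ji}$, we have $\psi(j,\mu)=(i,\beta_{ji}(\mu))=(i,\lambda)$. So $\psi^2=\mathrm{id}$. $\blacksquare$

The second condition, $i\sim\mu$, came for free: it is the first condition for the row $j$ in which the image lies. So the problem is now about counting.

Let us try the simplest family, with $f_i=f$ the same for all $i$. Then (2) says that all fibers of $f$ have the same size, so $m$ must divide $n$. If $n=km$ and a permutation matching $\phi$ exists, such an $f$ can be found. Indeed, by (1), $\phi$ sends the $n|X|$ elements in the rows of $X$ into the $|N(X)|$ columns of $N(X)$, which have $m$ elements each, so $n|X|\le m|N(X)|$, i.e. $|N(X)|\geq k|X|$. Hall's marriage theorem, applied with $k$ copies of each $i$ on one side and $\Lambda$ on the other, gives a perfect matching, since both sides have $n$ vertices. This is a map $f:\Lambda\to I$ with $f(\lambda)\sim\lambda$ and all fibers of size $k$.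 For $m=n$, the resulting involution is $\psi(i,\lambda)=(f(\lambda),f^{-1}(i))$. Since (1) is unchanged when $I$ and $\Lambda$ are interchanged, the case $n\mid m$ is settled in the same way.

The argument stops exactly when neither of $m,n$ divides the other: one assignment $f$ cannot serve all the rows. The smallest such shapes are $2\times3$ and $3\times 2$. Here is the $3\times2$ example that we shall follow.

**Running example.** $I=\{1,2,3\}$, $\Lambda=\{a,b\}$, with $1\sim a$, $2\sim a$, $2\sim b$, $3\sim b$ and no other relations.

We need $f_1,f_2,f_3$, not all equal, with symmetric counts. We shall produce a whole circle of assignments, indexed by $\mathbb Z_m$, and let each row pick its own point of the circle.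

## Weights with constant row and column sums

What should we keep of a permutation matching? We keep only the number of elements of row $i$ that land in column $\mu$. These numbers satisfy (3) below, as we check in the proof of Theorem A, and they suffice.

**Proposition 2.** Let $I,\Lambda$ be finite nonempty sets with $|I|=m$, $|\Lambda|=n$, and let $\sim$ be a relation between them. Suppose there are integers $W_{i\lambda}\geq0$ $(i\in I,\lambda\in\Lambda)$ such that
$$W_{i\lambda}>0\Rightarrow i\sim\lambda,\qquad \sum_\lambda W_{i\lambda}=n\ \ (\forall i),\qquad \sum_iW_{i\lambda}=m\ \ (\forall\lambda). \tag{3}$$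
Then there is an involution $\psi$ of $I\times\Lambda$ (that is, $\psi^2=\mathrm{id}$) such that $\psi(i,\lambda)=(j,\mu)$ implies $j\sim\lambda$ and $i\sim\mu$.

In the running example (3) has the solution $W_{1a}=2$, $W_{2a}=W_{2b}=1$, $W_{3b}=2$: the row sums are $2$ and the column sums are $3$.

The plan is this. Column $\lambda$ has $m$ units of weight, split among the rows $i\sim\lambda$. Label these units by the $m$ elements of $\mathbb Z_m$, each used once. Then for each $t\in\mathbb Z_m$ the unit labeled $t$ in column $\lambda$ belongs to some row $\tau_t(\lambda)\sim\lambda$, so each $t$ gives an assignment $\tau_t:\Lambda\to I$. Row $i$ owns $n$ units altogether. If their labels run through $n$ consecutive elements of $\mathbb Z_m$ (wrapping around if necessary), starting at some $y_i$, then the number of columns that $\tau_t$ assigns to $i$ depends only on $t-y_i$. Now let row $i$ use $f_i=\tau_{t}$ with $t=-y_i$. The number of columns it assigns to $j$ depends only on $-y_i-y_j$, which is symmetric in $i$ and $j$, and Lemma 1 applies.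

The labels must be consecutive both along rows and along columns. We arrange this by making the support of $W$ a forest.

## Canceling cycles, then placing arcs on $\mathbb Z_m$

*Proof of Proposition 2.*

**Step 1: make the support of $W$ a forest.** The purpose is to remove cycles, so that the placement in Step 2 meets no closing-up condition. Among all $W$ satisfying (3), choose one with the fewest positive entries. Let $F$ be the bipartite graph on $I\sqcup\Lambda$ whose edges are the pairs $i\lambda$ with $W_{i\lambda}>0$. Suppose $F$ contains a cycle, with edges $e_1,\dots,e_{2q}$ in cyclic order; the length is even because $F$ is bipartite. Let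
$$\delta=\min\{W_{e_1},W_{e_3},\dots,W_{e_{2q-1}}\}>0.$$
Subtract $\delta$ from $W$ on the odd-indexed edges and add $\delta$ on the even-indexed ones. At each vertex of the cycle exactly one odd-indexed and one even-indexed edge of the cycle meet, so all row and column sums are unchanged. The new entries are nonnegative integers by the choice of $\delta$. They are zero outside $F$, so the first condition of (3) still holds. At least one positive entry has become $0$ and no zero entry has become positive. This contradicts minimality. So $F$ is a forest. Since $m,n>0$, the sums in (3) show that every vertex has at least one edge of $F$ at it.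

For instance, if $I=\{1,2\}$, $\Lambda=\{a,b,c\}$ and $W$ is identically $1$, then the cycle $1a,2a,2b,1b$ with $\delta=1$ turns the rows $(1,1,1)$, $(1,1,1)$ into $(0,2,1)$, $(2,0,1)$, and the support becomes the path $b,1,c,2,a$.

**Step 2: choose a starting point in $\mathbb Z_m$ for every edge.** The purpose is to lay the weights at each vertex end to end. At every vertex of $F$ fix a linear order of the edges of $F$ at that vertex. We claim that we can choose $x_e\in\mathbb Z_m$ for every edge $e$ of $F$ such that at every vertex, if its edges in order are $e_1,\dots,e_q$, then
$$x_{e_{s+1}}=x_{e_s}+W_{e_s}\quad\text{in }\mathbb Z_m\qquad(1\le s<q). \tag{4}$$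
At a single vertex, (4) determines all the $x_{e_s}$ from any one of them, and that one may be arbitrary. In each component of $F$, which is a tree, choose a root and process the vertices in breadth-first order. At the root, choose $x_{e_1}$ arbitrarily and define the other values by (4). When a non-root vertex is processed, its parent has been processed and its children have not. So exactly one of its edges, the one to its parent, has a value, and we define the others by (4). Each edge receives exactly one value, namely when its upper end is processed, and no value is changed later. Condition (4) at a vertex involves only the edges at that vertex, and it holds as soon as the vertex has been processed. So (4) holds everywhere.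

The forest matters here. In the $2\times3$ example with $W$ identically $1$, so that we work in $\mathbb Z_2$, order the edges at row $1$ as $a,b,c$, those at row $2$ as $b,a,c$, and those at each column as row $1$, row $2$. Let $x=x_{1a}$. Then (4) at row $1$ gives $x_{1b}=x+1$ and $x_{1c}=x$. Next, (4) at columns $a$ and $c$ gives $x_{2a}=x+1$ and $x_{2c}=x+1$. But (4) at row $2$ requires $x_{2c}=x_{2a}+1=x$. So with these orders there is no solution.

**Step 3: read off the assignments and count.** The purpose is to define $\tau_t$ and to show that its counts depend only on $t-y_i$. For an edge $e$ of $F$ let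
$$A_e=\{x_e,x_e+1,\dots,x_e+W_e-1\}\subseteq\mathbb Z_m .$$
By the column sums, $W_e\le m$, so these $W_e$ elements are distinct.

Look at a vertex $\lambda\in\Lambda$, with edges $e_1,\dots,e_q$ in order. By (4) the arcs $A_{e_1},\dots,A_{e_q}$ are consecutive blocks of the sequence $x_{e_1},x_{e_1}+1,\dots,x_{e_1}+m-1$, because their total length is $m$. This sequence lists every element of $\mathbb Z_m$ exactly once. So the arcs at $\lambda$ partition $\mathbb Z_m$, and for each $t\in\mathbb Z_m$ there is a unique $i$ with $i\lambda\in F$ and $t\in A_{i\lambda}$. Put $\tau_t(\lambda)=i$. Since $i\lambda$ is an edge of $F$, (3) gives $\tau_t(\lambda)\sim\lambda$.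

Now look at a vertex $i\in I$. Let $y_i=x_f$, where $f$ is the first edge at $i$. By (4) and the row sum $n$, the arcs at $i$ are consecutive blocks of the sequence $y_i,y_i+1,\dots,y_i+n-1$ in $\mathbb Z_m$. This sequence may repeat elements or miss some. Put
$$g(u)=\big|\{k:0\le k\le n-1,\ k\equiv u\!\!\pmod m\}\big|\qquad(u\in\mathbb Z_m).$$
A given $t$ occurs exactly $g(t-y_i)$ times in the sequence. It occurs at most once in each block, because the elements of one $A_e$ are distinct. So the number of arcs at $i$ that contain $t$ is $g(t-y_i)$, that is,
$$\big|\{\lambda:\tau_t(\lambda)=i\}\big|=\big|\{\lambda:i\lambda\in F,\ t\in A_{i\lambda}\}\big|=g(t-y_i)\qquad(i\in I,\ t\in\mathbb Z_m). \tag{5}$$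

**Step 4: let each row choose its point of the circle.** The purpose is to obtain symmetric counts. Put $f_i=\tau_{-y_i}$ for $i\in I$. Then $f_i(\lambda)\sim\lambda$ for all $\lambda$, and by (5), applied to the row $j$ with $t=-y_i$,
$$|f_i^{-1}(j)|=\big|\{\lambda:\tau_{-y_i}(\lambda)=j\}\big|=g(-y_i-y_j).$$
This is symmetric in $i$ and $j$, so (2) holds, and Lemma 1 gives the required involution. $\blacksquare$

Let us run the proof on the running example, in $\mathbb Z_3$. The support is the path $1,a,2,b,3$. Order the edges at $a$ as $1a,2a$, those at $2$ as $2a,2b$, and those at $b$ as $2b,3b$. Starting from $x_{1a}=0$, (4) gives $x_{2a}=0+2=2$, then $x_{2b}=2+1=0$, then $x_{3b}=0+1=1$. So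
$$A_{1a}=\{0,1\},\quad A_{2a}=\{2\},\quad A_{2b}=\{0\},\quad A_{3b}=\{1,2\},\qquad y_1=0,\ y_2=2,\ y_3=1.$$
The assignments are as follows.

| | $a$ | $b$ |
|---|---|---|
| $\tau_0$ | $1$ | $2$ |
| $\tau_1$ | $1$ | $3$ |
| $\tau_2$ | $2$ | $3$ |

Row $1$ uses $\tau_{0}$, row $2$ uses $\tau_{-2}=\tau_1$, and row $3$ uses $\tau_{-1}=\tau_2$. Hence $\Lambda_{11}=\{a\}$ and $\Lambda_{12}=\{b\}$; $\Lambda_{21}=\{a\}$ and $\Lambda_{23}=\{b\}$; $\Lambda_{32}=\{a\}$ and $\Lambda_{33}=\{b\}$; all other $\Lambda_{ij}$ are empty. The counts are symmetric, and $\psi$ is
$$(1,b)\leftrightarrow(2,a),\qquad (2,b)\leftrightarrow(3,a),\qquad (1,a),(3,b)\text{ fixed}.$$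
By (1), the first swap needs $2\sim b$ and $1\sim a$, the second needs $3\sim b$ and $2\sim a$, and the fixed points need $1\sim a$ and $3\sim b$. All of these hold.

The minus sign in $f_i=\tau_{-y_i}$ is essential. With $f_i=\tau_{y_i}$ the counts would be $g(y_i-y_j)$. In the running example row $1$ would use $\tau_0$, which assigns column $b$ to row $2$, while row $2$ would use $\tau_2$, which assigns nothing to row $1$. Note also that if $m\mid n$ then $g$ is constant, so a single $\tau_t$ serves all rows. This is the easy case from before.

## From a permutation matching to weights: proof of Theorem A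

*Proof of Theorem A.* Let $\phi$ be a permutation matching of $S=(I\times\Lambda)\cup\{0\}$. Since $V(0)=\{0\}$, we have $\phi(0)=0$, and $\phi$ restricts to a bijection of $I\times\Lambda$. For $i\in I$ and $\mu\in\Lambda$ let
$$W_{i\mu}=\big|\{\lambda\in\Lambda:\phi(i,\lambda)\in I\times\{\mu\}\}\big|.$$
We check (3).

- If $W_{i\mu}>0$, then $\phi(i,\lambda)=(j,\mu)\in V((i,\lambda))$ for some $\lambda$ and $j$, so $i\sim\mu$ by (1).
- For fixed $i$, each of the $n$ elements of row $i$ lands in exactly one column, so $\sum_\mu W_{i\mu}=n$.
- For fixed $\mu$, the sum $\sum_iW_{i\mu}$ counts all elements of $I\times\Lambda$ that $\phi$ sends into column $\mu$. Since $\phi$ is a bijection of $I\times\Lambda$, it equals $|I\times\{\mu\}|=m$.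

Proposition 2 gives an involution $\psi$ of $I\times\Lambda$, and by (1) it satisfies $\psi(a)\in V(a)$ for all $a\in I\times\Lambda$. Extended by $\psi(0)=0$, it is an involution matching of $S$. $\blacksquare$

## All finite regular semigroups, with a Hall-type criterion

Recall Green's relations: $a\,\mathscr R\,b$ iff $aS^1=bS^1$; $a\,\mathscr L\,b$ iff $S^1a=S^1b$; $\mathscr H=\mathscr R\cap\mathscr L$; and $\mathscr D=\mathscr R\circ\mathscr L=\mathscr L\circ\mathscr R$. We write $R_a$, $L_a$, $D_a$ for the classes of $a$. Let $S$ be a finite regular semigroup and $D$ a $\mathscr D$-class, with $\mathscr R$-classes $R_i$ $(i\in I)$ and $\mathscr L$-classes $L_\lambda$ $(\lambda\in\Lambda)$. Put $H_{i\lambda}=R_i\cap L_\lambda$, and now let $i\sim\lambda$ mean that $H_{i\lambda}$ contains an idempotent. The symbols $m=|I|$, $n=|\Lambda|$ and $N(X)$ are as before, for this $D$.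

In a $0$-rectangular band the nonzero elements form a single $\mathscr D$-class whose $\mathscr R$-classes are the rows and whose $\mathscr L$-classes are the columns. Each $H_{i\lambda}$ is the single element $(i,\lambda)$, so this $\sim$ is the old one.

We use three standard facts (Green; Miller–Clifford), found in Clifford and Preston, *The Algebraic Theory of Semigroups* I, Theorems 2.3, 2.17, 2.18, or in Howie, *Fundamentals of Semigroup Theory*, Chapter 2.

- (F1) All $H_{i\lambda}$ in $D$ are nonempty and have the same cardinality $h$.
- (F2) If $b\in V(a)$, then $b\in D_a$, the element $ab$ is an idempotent in $R_a\cap L_b$, and $ba$ is an idempotent in $R_b\cap L_a$.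
- (F3) If $a\in H_{i\lambda}$ and both $H_{i\mu}$ and $H_{j\lambda}$ contain idempotents, then $H_{j\mu}$ contains exactly one inverse of $a$.

By (F1), $|R_i|=hn$ and $|L_\lambda|=hm$. For a group, $D=S$, there is one $\mathscr R$-class and one $\mathscr L$-class, $h=|S|$, and (F3) says that each element has exactly one inverse.

**Theorem B.** For a finite regular semigroup $S$ the following are equivalent.

1. $S$ has a permutation matching.
2. $S$ has an involution matching.
3. $S$ has an involution matching $\psi$ with $a\,\mathscr H\,b\Rightarrow\psi(a)\,\mathscr H\,\psi(b)$.
4. For every $\mathscr D$-class (notation above) and every $X\subseteq I$,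
$$\frac{|N(X)|}{|\Lambda|}\ \geq\ \frac{|X|}{|I|}.$$

*Proof.* The implications $3\Rightarrow2\Rightarrow1$ hold by definition. We prove $1\Rightarrow4$ and $4\Rightarrow3$.

**Step 1 ($1\Rightarrow4$): count how a permutation matching moves rows into columns.** Let $\phi$ be a permutation matching and $D$ a $\mathscr D$-class. By (F2), $\phi(D)\subseteq D$. Since $\phi$ is injective and $D$ is finite, $\phi$ permutes $D$. Let
$$U_{i\mu}=\big|\{a\in R_i:\phi(a)\in L_\mu\}\big|.$$
If $U_{i\mu}>0$, pick such an $a$. By (F2), $a\phi(a)$ is an idempotent in $R_a\cap L_{\phi(a)}=H_{i\mu}$, so $i\sim\mu$. Also $\sum_\mu U_{i\mu}=|R_i|=hn$, and $\sum_iU_{i\mu}=|L_\mu|=hm$ because $\phi$ permutes $D$. Let $X\subseteq I$. For $i\in X$ the number $U_{i\mu}$ vanishes unless $\mu\in N(X)$. Hence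
$$hn|X|=\sum_{i\in X}\sum_{\mu\in N(X)}U_{i\mu}\le\sum_{\mu\in N(X)}\sum_{i\in I}U_{i\mu}=hm|N(X)|.$$
Dividing by $hmn$ gives condition 4.

**Step 2 ($4\Rightarrow3$, first part): obtain weights from Hall's theorem.** Fix a $\mathscr D$-class $D$. Form the bipartite graph with $n$ copies of each $i\in I$ on one side and $m$ copies of each $\lambda\in\Lambda$ on the other, where a copy of $i$ is adjacent to a copy of $\lambda$ iff $i\sim\lambda$. Both sides have $mn$ vertices. Let $Y$ be a set of vertices on the $I$-side, and let $X\subseteq I$ be the set of those $i$ that have a copy in $Y$. Then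
$$|Y|\le n|X|\le m|N(X)|,$$
where the second inequality is condition 4, and $m|N(X)|$ is exactly the number of neighbors of $Y$. By Hall's theorem there is a matching covering the $I$-side, and it is perfect since the sides have equal size. Let $W_{i\lambda}$ be the number of its edges that join a copy of $i$ to a copy of $\lambda$. These are nonnegative integers, positive only if $i\sim\lambda$. Since each of the $n$ copies of $i$ lies on one edge, $\sum_\lambda W_{i\lambda}=n$. Likewise $\sum_iW_{i\lambda}=m$. So $W$ satisfies (3), and Proposition 2 gives an involution $\psi_D$ of $I\times\Lambda$.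

**Step 3 ($4\Rightarrow3$, second part): lift the involution from positions to elements.** The map $\psi_D$ tells us which $\mathscr H$-class to go to, and (F3) picks the element in it. Let $a\in H_{i\lambda}$ and $\psi_D(i,\lambda)=(j,\mu)$. Then $j\sim\lambda$ and $i\sim\mu$, so $H_{j\lambda}$ and $H_{i\mu}$ contain idempotents. By (F3) there is a unique inverse of $a$ in $H_{j\mu}$. Call it $\psi(a)$.

We check $\psi(\psi(a))=a$. We have $\psi(a)\in H_{j\mu}$ and $\psi_D(j,\mu)=(i,\lambda)$, so $\psi(\psi(a))$ is the unique inverse of $\psi(a)$ in $H_{i\lambda}$. But $a$ lies in $H_{i\lambda}$ and is an inverse of $\psi(a)$. By uniqueness $\psi(\psi(a))=a$.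

Doing this on every $\mathscr D$-class defines $\psi$ on all of $S$, with $\psi(a)\in V(a)$ and $\psi^2=\mathrm{id}_S$. In particular $\psi$ is a bijection, so it is an involution matching. By construction all of $H_{i\lambda}$ is mapped into the single class $H_{j\mu}$, which is the extra property in 3. $\blacksquare$

For a $0$-rectangular band, the class $\{0\}$ satisfies condition 4 trivially. So Theorem B says that a permutation matching (equivalently, an involution matching) exists iff $|I|\cdot|N(X)|\ge|\Lambda|\cdot|X|$ for every set $X$ of rows. In the running example $m=3$, $n=2$, and the inequality reads $3|N(X)|\geq2|X|$. One row has at least one neighbor and $3\ge2$; two or three rows have both columns as neighbors and $6\geq 6\ge4$. In the $2\times3$ example without a permutation matching, $X=\{1\}$ gives $2\cdot1<3\cdot1$.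

## Condition 4 as Hall's inequality on unions of $\mathscr R$-classes

A bijection $\phi$ with $\phi(a)\in V(a)$ is a perfect matching between two copies of $S$, with $a$ joined to the elements of $V(a)$. By Hall's theorem it exists iff $|V(Y)|\geq|Y|$ for all $Y\subseteq S$, where $V(Y)=\bigcup_{a\in Y}V(a)$. Condition 4 asks for this inequality only for those $Y$ that are unions of $\mathscr R$-classes inside one $\mathscr D$-class. To see this, let $Y=\bigcup_{i\in X}R_i$, so that $|Y|=hn|X|$. We show that
$$V(Y)=\bigcup_{\mu\in N(X)}L_\mu,\qquad\text{so that}\qquad |V(Y)|=hm|N(X)|.$$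

If $a\in R_i$ with $i\in X$ and $b\in V(a)$, then by (F2) $b\in D$ and $ab$ is an idempotent in $R_i\cap L_b$. So $b\in L_\mu$ for some $\mu$ with $i\sim\mu$, and $\mu\in N(X)$.

Conversely, let $b\in H_{j\mu}$ with $\mu\in N(X)$. Choose $i\in X$ with $i\sim\mu$. Choose also $\lambda$ with $j\sim\lambda$, which is possible because $S$ is regular: for $b'\in V(b)$, the element $bb'$ is an idempotent in $R_j$. Now $H_{j\lambda}$ and $H_{i\mu}$ contain idempotents, so (F3), applied to $b$, gives an inverse of $b$ in $H_{i\lambda}\subseteq Y$. Hence $b\in V(Y)$.

So $|V(Y)|\ge|Y|$ says $hm|N(X)|\geq hn|X|$, which is the inequality in condition 4 for $X$.
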